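# Corank-one discs and symplectic homeomorphisms that do not preserve the form

## A homeomorphism that shears the symplectic leaves of $B\times\mathbb R$

**Theorem 1.** Let $n\ge 3$ and let
$$M=\mathbb R^{2n}=\mathbb R^{2n-4}\times\mathbb R\times\mathbb R\times\mathbb C\ni(b,q,p,z),\qquad \omega=\omega_B+dq\wedge dp+dz_1\wedge dz_2,$$
with $\omega_B$ the standard form on $B=\mathbb R^{2n-4}$. There is a compactly supported homeomorphism $h$ of $M$, a uniform limit of Hamiltonian diffeomorphisms supported in a fixed compact set, which preserves $\{p=0,z=0\}=B\times\mathbb R$, restricts to it as a smooth diffeomorphism $f$ equal to the identity outside a compact set, and satisfies $f^*\sigma\neq\sigma$, where $\sigma=\omega|_{B\times\mathbb R}$. For a large closed ball $N\subset B\times\mathbb R$ (so $\dim N=2n-3$ and $\operatorname{Corank}\omega_{|N}=1$) we thus have $h(N)=N$, $h_{|N}$ smooth, and $h^*\omega_{|N}\ne\omega_{|N}$.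

Theorem 1 settles a problem that asks, for each $n\ge3$, which of two alternatives holds. Alternative (a): for every symplectic $(M^{2n},\omega)$, every pre-symplectic disc $N\subset M$ with $\dim N=2n-3$ and $\operatorname{Corank}\omega_{|N}=1$, and every symplectic homeomorphism $h$ sending $N$ to a smooth submanifold $N'$ with $h_{|N}$ smooth, one has $h^*\omega_{|N'}=\omega_{|N}$. Alternative (b): there are $M$, $N$, $h$ of this kind with $h^*\omega_{|N'}\ne\omega_{|N}$. The answer is that (b) holds for every $n\ge3$.

The same construction gives a complement, which the answer does not need.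

**Theorem 2.** Let $n\ge3$, let $(M^{2n},\omega)$ be any symplectic manifold, $N\subset M$ any embedded submanifold without boundary with $\dim N=2n-3$ and $\operatorname{Corank}\omega_{|N}\equiv1$, and $U$ any neighbourhood of $N$. Let $f$ be a diffeomorphism of $N$ joined to $\mathrm{id}$ by a smooth isotopy supported in a compact subset of $N$. Then $f$ is the restriction to $N$ of a homeomorphism $h$ of $M$ with $h(N)=N$, compactly supported in $U$, which is a uniform limit of Hamiltonian diffeomorphisms supported in a common compact subset of $U$.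

**Corollary 3.** For every pre-symplectic closed disc $N\subset M^{2n}$ with $\dim N=2n-3$ and corank $1$, $n\ge3$, there is a symplectic homeomorphism $h$ with $h(N)=N$, $h_{|N}$ smooth and $h^*\omega_{|N}\ne\omega_{|N}$. Together with the known result quoted in the next section, for pre-symplectic discs of dimension $\ge2$ the answer to the question below is positive exactly when $\dim^\omega N=2n$, or $\dim^\omega N=2n-2$ and $\operatorname{Corank}\omega_{|N}=0$.

## Pre-symplectic discs and the remaining case

**Definition.** A symplectic homeomorphism of $(M,\omega)$ is a homeomorphism of $M$ that is a $C^0$-limit, uniform on compact sets, of symplectic diffeomorphisms.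

Here is a non-smooth one. In polar coordinates of the plane, with area form $r\,dr\wedge d\theta$, take $(r,\theta)\mapsto(r,\theta+a(r))$ with $a$ continuous and compactly supported in $(0,\infty)$. If $a$ is smooth, this preserves the area form. If $a$ is only continuous, take smooth $a_j\to a$ uniformly with supports in a common compact set; the maps differ by at most $r|a_j-a|$ there, so they converge uniformly. If $a$ is not differentiable, neither is the limit.

**Definition.** A smooth submanifold $N\subset(M,\omega)$ is pre-symplectic if $\omega_{|N}$ has constant rank. Its symplectic dimension $\dim^\omega N$ is the minimal dimension of a symplectic submanifold containing $N$; one has $\dim^\omega N=\dim N+\operatorname{Corank}\omega_{|N}$.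

In Theorem 1, $\omega$ restricts to $B\times\mathbb R=\{p=0,z=0\}$ as $\sigma=\omega_B$, with kernel $\mathbb R\,\partial_q$. So the corank is $1$. This submanifold is not symplectic, but it lies in the symplectic submanifold $\{z=0\}$, of dimension one more. So its symplectic dimension is $2n-2$, in agreement with $(2n-3)+1$.

**Question.** Assume that a symplectic homeomorphism $h$ sends a smooth submanifold $N$ to a submanifold $N'$, and that $h_{|N}$ is smooth. Under which conditions is $h^*\omega_{|N'}=\omega_{|N}$? Here $h^*\omega_{|N'}$ means $(h_{|N})^*(\omega_{|N'})$.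

For a symplectic diffeomorphism the equality is automatic: restrict $h^*\omega=\omega$ to $N$. The question and the problem come from Lev Buhovsky and Emmanuel Opshtein, "Quantitative $h$-principle in symplectic geometry", arXiv:2102.00416 (2021). For a class of pre-symplectic discs of dimension at least $2$, call the answer positive if equality always holds for the discs in the class, and negative if it fails for some disc of the class and some $h$. The known result is:

- negative if $\dim^\omega N\le 2n-4$, or if $\dim^\omega N=2n-2$ and $\operatorname{Corank}\omega_{|N}\ge2$;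
- positive if $\dim^\omega N=2n$, or if $\dim^\omega N=2n-2$ and $\operatorname{Corank}\omega_{|N}=0$.

The number $\dim^\omega N$ is always even, because it equals the rank of $\omega_{|N}$ plus twice the corank. So exactly one case remains: $\dim^\omega N=2n-2$ with corank $1$, that is, $\dim N=2n-3$. Since $\dim N\ge2$, this requires $n\ge3$.

What should $f$ look like? Take $n=3$, $B=\mathbb R^2$, $\omega_B=db_1\wedge db_2$. The leaves $B\times\{q\}$ are symplectic planes. The shear
$$f(b_1,b_2,q)=(b_1+cq,\,b_2,\,q)$$
moves each leaf by a translation, which is symplectic, but moves different leaves by different translations. And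
$$f^*\omega_B=(db_1+c\,dq)\wedge db_2=\omega_B+c\,dq\wedge db_2\neq\omega_B \quad (c\ne0).$$
We shall realize a compactly supported version of it: slide the leaf at height $q$ along the Hamiltonian flow of a function $T(b)$, for a time that depends on $q$.

## Hamiltonian isotopies of $\mathbb R^4$ acting on curves with values

All the analysis takes place in the factor $\mathbb R^4\ni w=(q,p,z)$, $z=z_1+iz_2$, with $\Omega=dq\wedge dp+dz_1\wedge dz_2$. We use $\iota_{X_F}\Omega=dF$, that is,
$$\dot q=F_p,\qquad \dot p=-F_q,\qquad \dot z_1=F_{z_2},\qquad \dot z_2=-F_{z_1}.$$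
For $\alpha,\beta\in\mathbb C$ put $\det(\alpha,\beta)=\operatorname{Im}(\bar\alpha\beta)=\alpha_1\beta_2-\alpha_2\beta_1$. Let $\gamma(q)=(q,0,0)$ be the $q$-axis; then $B\times\mathbb R=\{(b,\gamma(q))\}$. Fix a bounded open interval $J\subset\mathbb R$. A smooth function on $[0,1]\times\mathbb R^m$ means the restriction of a smooth function on $\mathbb R\times\mathbb R^m$; a compactly supported one has a compactly supported extension.

**Definition (the group $\mathcal G$).** Elements $\Phi$ of $\mathcal G$ are isotopies $(\varphi_t)_{t\in[0,1]}$ of $\mathbb R^4$, $\varphi_0=\mathrm{id}$, generated by a smooth $F=F_\Phi$ on $[0,1]\times\mathbb R^4$ whose support is a compact subset of $(0,1]\times J\times\mathbb R\times\mathbb C$.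

We use one remark many times. If $X_{F_t}$ vanishes at a point for all $t$, the point is stationary, and by uniqueness of solutions a trajectory that meets a stationary point is constant. Hence, if $X_{F_t}=0$ outside a set $S$ for all $t$, then $\varphi_t$ is the identity outside $S$ and preserves $S$. In particular $\varphi_t$ preserves $\{q\in J\}$ and fixes every point whose $q$-coordinate lies outside some compact subset of $J$. Also $\varphi_t=\mathrm{id}$ for $t$ near $0$.

Put $(\Phi\Psi)_t=\varphi_t\psi_t$. Since $\varphi_t$ is symplectic, $(\varphi_t)_*X_G=X_{G\circ\varphi_t^{-1}}$, and differentiating $\varphi_t\psi_t$ in $t$ gives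
$$F_{\Phi\Psi}=F_\Phi+F_\Psi\circ\varphi^{-1},\qquad (F_{\Phi^{-1}})_t=-F_{\Phi,t}\circ\varphi_t. \tag{1}$$
These functions again have compact support in $(0,1]\times J\times\mathbb R\times\mathbb C$, so $\mathcal G$ is a group.

We follow the curve $\gamma$ together with the values of the Hamiltonian along it. For maps $c:[0,1]\times\mathbb R\to\mathbb R^4$ and $k:[0,1]\times\mathbb R\to\mathbb R$ put
$$\Phi\cdot(c,k)=\big(\varphi_t(c_t(q)),\ k_t(q)+F_t(\varphi_t(c_t(q)))\big). \tag{2}$$
This is an action: the second component of $\Phi\cdot(\Psi\cdot(c,k))$ is $k+F_\Psi(\psi c)+F_\Phi(\varphi\psi c)$, which is $k+F_{\Phi\Psi}(\varphi\psi c)$ by (1). Moreover $\Phi\cdot(c,k+K)=\Phi\cdot(c,k)+(0,K)$. Let $\|(c,k)-(c',k')\|=\sup|c-c'|+\sup|k-k'|$.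

The maps $\varphi_t^{\pm1}-\mathrm{id}$ and $F_t$ are smooth and compactly supported in $(t,w)$. So $\varphi_t^{\pm1}$ and $F_t$ are uniformly continuous in $w$, uniformly in $t$. Below, "uniform continuity" refers to this.

**Definition (continuous pair).** A continuous pair is $(\varphi,F)$ with $\varphi:[0,1]\times\mathbb R^4\to\mathbb R^4$ and $F:[0,1]\times\mathbb R^4\to\mathbb R$ continuous, each $\varphi_t$ a homeomorphism, and $(t,w)\mapsto\varphi_t^{-1}(w)$ continuous. Each $\Phi\in\mathcal G$ gives one.

## Suspension over a function on $B$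

Let $T\in C_c^\infty(B,[0,1])$, $\iota_{X_T}\omega_B=dT$, and let $\mathrm{Fl}^s$ be the flow of $X_T$; it preserves $T$ and $\omega_B$. For a continuous pair $\Phi=(\varphi,F)$ define on $B\times\mathbb R^4$
$$\hat h_\Phi(b,w)=\big(\mathrm{Fl}^{F_{T(b)}(\varphi_{T(b)}(w))}(b),\ \varphi_{T(b)}(w)\big). \tag{3}$$
The function $T(b)$ plays the role of time, and the value of $F$ tells how far to slide $b$ along the flow of $T$.

**Lemma 4 (suspension).** (i) $\hat h_\Phi$ is a homeomorphism, with inverse $(b,w)\mapsto(\mathrm{Fl}^{-F_{T(b)}(w)}(b),\varphi_{T(b)}^{-1}(w))$.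

(ii) If $\Phi\in\mathcal G$, then $\hat h_\Phi$ is the time-one map of the Hamiltonian isotopy generated by $\mathcal H_s(b,w)=T(b)F_{sT(b)}(w)$, $s\in[0,1]$. If all $F_t$ are supported in a compact set $Q$, then $\mathcal H_s$ is supported in $\operatorname{supp}T\times Q$.

(iii) If $\Phi_j=(\varphi_j,F_j)\in\mathcal G$, all $F_{j,t}$ are supported in one compact set $Q$, and $\varphi_j,\varphi_j^{-1},F_j$ converge uniformly on $[0,1]\times\mathbb R^4$ to $\varphi,\varphi^{-1},F$ for a continuous pair $\Phi=(\varphi,F)$, then $\hat h_{\Phi_j}\to\hat h_\Phi$ and $\hat h_{\Phi_j}^{-1}\to\hat h_\Phi^{-1}$ uniformly.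

*Proof.* (i) Since $T\circ\mathrm{Fl}^s=T$, the number $T(b)$ is the same before and after each of the two maps; composing them in either order gives the identity. Both are continuous.

(ii) The isotopy $\Phi^s=(\varphi_{st})_t$ is in $\mathcal G$, with Hamiltonian $sF_{st}$, and
$$\hat h_{\Phi^s}(b,w)=\big(\mathrm{Fl}^{\,sF_{sT}(\varphi_{sT}w)}(b),\ \varphi_{sT}(w)\big),\qquad T=T(b).$$
At $s=0$ this is the identity. Along $s\mapsto\hat h_{\Phi^s}(b,w)$ the value of $T$ is constant. Write $\dot F_t=\partial_tF_t$. The second component satisfies $\frac{d}{ds}\varphi_{sT}(w)=TX_{F_{sT}}(\varphi_{sT}w)$, and since $dF(X_F)=0$,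
$$\frac{d}{ds}\big[sF_{sT}(\varphi_{sT}w)\big]=(F_{sT}+sT\dot F_{sT})(\varphi_{sT}w).$$
On the other hand $d\mathcal H_s=(F_{sT}+sT\dot F_{sT})\,dT+T\,d_wF_{sT}$, so $X_{\mathcal H_s}=\big((F_{sT}+sT\dot F_{sT})X_T,\ TX_{F_{sT}}\big)$. The two agree, so $s\mapsto\hat h_{\Phi^s}(b,w)$ is the integral curve of $X_{\mathcal H_s}$ from $(b,w)$. The support statement is clear.

(iii) The function $F$ vanishes and $\varphi_t$ is the identity outside $Q$, so $F$ and $\varphi-\mathrm{id}$ are continuous with compact support, hence uniformly continuous. Therefore $F_j\circ\varphi_j\to F\circ\varphi$ uniformly: $|F_j\varphi_j-F\varphi|\le|F_j\varphi_j-F\varphi_j|+|F\varphi_j-F\varphi|$. Since $|\mathrm{Fl}^sb-\mathrm{Fl}^{s'}b|\le\sup|X_T|\,|s-s'|$, formula (3) and the formula for the inverse give the claim. $\square$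

It is instructive to see directly why (3) is symplectic for $\Phi\in\mathcal G$. Put $\kappa(b,w)=F_{T(b)}(\varphi_{T(b)}w)$. The map $(s,b)\mapsto\mathrm{Fl}^s(b)$ pulls $\omega_B$ back to $\omega_B+ds\wedge dT$. So the first component of $\hat h_\Phi$ pulls $\omega_B$ back to $\omega_B+d\kappa\wedge dT=\omega_B+d_w\kappa\wedge dT$, because the $db$-part of $d\kappa$ is a multiple of $dT$. The map $(t,w)\mapsto\varphi_t(w)$ pulls $\Omega$ back to $\Omega+dt\wedge d_w(F_t\circ\varphi_t)$, so the second component contributes $\Omega+dT\wedge d_w\kappa$. The two extra terms cancel.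

**What the suspension does to $B\times\mathbb R$.** If $(c,k)=\Phi\cdot(\gamma,0)$, then
$$\hat h_\Phi(b,\gamma(q))=\big(\mathrm{Fl}^{k_t(q)}(b),\,c_t(q)\big),\qquad t=T(b). \tag{4}$$
So only the pair $(c,k)$ matters. Let $K\in C_c^\infty((0,1]\times J)$ and put
$$f(b,q)=\big(\mathrm{Fl}^{K_{T(b)}(q)}(b),\,q\big). \tag{5}$$
This is a smooth diffeomorphism of $B\times\mathbb R$, with inverse $(b,q)\mapsto(\mathrm{Fl}^{-K_{T(b)}(q)}(b),q)$. It is the identity outside $\operatorname{supp}T\times J$. As in the computation above,
$$f^*\sigma=\omega_B+d\big(K_{T(b)}(q)\big)\wedge dT=\sigma+(\partial_qK)_{T(b)}(q)\,dq\wedge dT. \tag{6}$$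
The shear of the previous section is the local model $T=\frac12+\ell$ with $\ell$ linear and $K_t(q)=cq$.

We would like $\Phi\cdot(\gamma,0)=(\gamma,K)$, for then (4) says that $\hat h_\Phi$ restricts to $f$. It will be enough to have two continuous pairs $(\varphi,F)$, $(\psi,G)$ with
$$\varphi_t(\gamma(q))=\psi_t(\gamma(q)),\qquad F_t(\varphi_t\gamma(q))=K_t(q)+G_t(\psi_t\gamma(q)). \tag{7}$$
Indeed, call the two pairs $\Phi_\infty$ and $\Psi_\infty$. By (7) and $T\circ\mathrm{Fl}^s=T$,
$$\hat h_{\Phi_\infty}(b,\gamma(q))=\big(\mathrm{Fl}^{K_{T(b)}(q)+G_{T(b)}(\psi_{T(b)}\gamma(q))}(b),\ \psi_{T(b)}\gamma(q)\big)=\hat h_{\Psi_\infty}\big(\mathrm{Fl}^{K_{T(b)}(q)}(b),\gamma(q)\big),$$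
so that
$$\hat h_{\Psi_\infty}^{-1}\hat h_{\Phi_\infty}(b,\gamma(q))=(f(b,q),\,p=0,\,z=0). \tag{8}$$

## The defect of a graph pair, and a spiral with defect zero

No $\Phi\in\mathcal G$ satisfies $\Phi\cdot(\gamma,0)=(\gamma,K)$ with $K\ne0$. To see this, let $(c,k)=\Phi\cdot(\gamma,0)$. Then $\partial_tc=X_{F_t}(c)$ and $k=F_t(c)$, so
$$\partial_qk=dF_t(\partial_qc)=\Omega(X_{F_t}(c),\partial_qc)=\Omega(\partial_tc,\partial_qc). \tag{9}$$
If $c=\gamma$, this gives $\partial_qk=0$, and $k$ has compact support in $q$, so $k=0$.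

**Definition (triples, graph pairs, defect).** $\mathcal A$ is the set of triples $\tau=(p,\zeta,k)$ of smooth functions on $[0,1]\times\mathbb R$, with values in $\mathbb R,\mathbb C,\mathbb R$ and compact support in $(0,1]\times J$. Put $|\tau|=\max(\sup|p|,\sup|\zeta|,\sup|k|)$ and $c_\tau(t,q)=(q,p_t(q),\zeta_t(q))$. The pair $(c_\tau,k)$ is called a graph pair. The defect of $\tau$ is
$$D(\tau)=\partial_qk-\Omega(\partial_tc_\tau,\partial_qc_\tau)=\partial_qk+\partial_tp-\det(\partial_t\zeta,\partial_q\zeta). \tag{10}$$

The second equality holds because $\partial_tc_\tau=(0,\partial_tp,\partial_t\zeta)$ and $\partial_qc_\tau=(1,\partial_qp,\partial_q\zeta)$. By (9), $D=0$ is necessary for a graph pair to be of the form $\Phi\cdot(\gamma,0)$. The triple $(0,0,K)$ has defect $\partial_qK$.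

The quadratic term $\det(\partial_t\zeta,\partial_q\zeta)$ is not continuous in the $C^0$ topology. Here is the simplest case. Suppose $K=r^2/2$ with $r\in C_c^\infty((0,1]\times J,\mathbb R)$, and take the spiral
$$\tau_\lambda=(0,\ \zeta,\ K),\qquad \zeta=\lambda^{-1/2}\,r\,e^{-i\lambda t},\qquad\lambda>0. \tag{11}$$
Then $\partial_t\zeta=\lambda^{-1/2}(\partial_tr-i\lambda r)e^{-i\lambda t}$ and $\partial_q\zeta=\lambda^{-1/2}(\partial_qr)e^{-i\lambda t}$, so
$$\det(\partial_t\zeta,\partial_q\zeta)=\lambda^{-1}\operatorname{Im}\big((\partial_tr+i\lambda r)\,\partial_qr\big)=r\,\partial_qr=\partial_qK .$$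
Hence $D(\tau_\lambda)=0$ for every $\lambda$, while $\tau_\lambda\to(0,0,K)$ uniformly as $\lambda\to\infty$.

## Removing the defect by small waves

The next lemma says that what the spiral did for $K=r^2/2$ can be done for every triple.

**Lemma 5 (approximation).** For $\tau\in\mathcal A$ and $\delta>0$ there is $\tilde\tau\in\mathcal A$ with $D(\tilde\tau)=0$ and $|\tilde\tau-\tau|<\delta$.

*Proof.* In this proof subscripts $t,q$ denote partial derivatives.

**Step 1: adding a wave so that only its own quadratic term enters $D$.** For $w\in C_c^\infty((0,1]\times J,\mathbb C)$ put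
$$\tau\oplus w=\big(p+\det(w,\zeta_q),\ \zeta+w,\ k+\det(\zeta_t,w)\big)\in\mathcal A .$$
The corrections of $p$ and $k$ change $\partial_qk+\partial_tp$ by
$$\partial_q\det(\zeta_t,w)+\partial_t\det(w,\zeta_q)=\det(\zeta_t,w_q)+\det(w_t,\zeta_q),$$
because $\det(\zeta_{tq},w)$ and $\det(w,\zeta_{tq})$ cancel. These are the cross terms in $\det(\zeta_t+w_t,\zeta_q+w_q)$. Therefore
$$D(\tau\oplus w)=D(\tau)-\det(w_t,w_q),\qquad |\tau\oplus w-\tau|\le\sup|w|\,(1+\sup|\zeta_t|+\sup|\zeta_q|). \tag{12}$$

**Step 2: two kinds of waves.** Let $r\in C_c^\infty((0,1]\times J,\mathbb R)$, $s=\pm1$, $\lambda>0$. For the $t$-wave $w=\lambda^{-1/2}re^{is\lambda t}$,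
$$\det(w_t,w_q)=\lambda^{-1}\operatorname{Im}\big((r_t-is\lambda r)r_q\big)=-s\,\partial_q(r^2/2).$$
For the $q$-wave $w=\lambda^{-1/2}re^{is\lambda q}$,
$$\det(w_t,w_q)=\lambda^{-1}\operatorname{Im}\big(r_t(r_q+is\lambda r)\big)=s\,\partial_t(r^2/2).$$
By (12), adding the wave changes $D$ by exactly $+s\,\partial_q(r^2/2)$, respectively $-s\,\partial_t(r^2/2)$, whatever $\tau$ is. It changes the triple by as little as we like if $\lambda$ is large, depending on $\tau$ and $r$.

**Step 3: writing the defect as a divergence.** Expanding the right side proves $\det(\zeta_t,\zeta_q)=\frac12\partial_t\det(\zeta,\zeta_q)+\frac12\partial_q\det(\zeta_t,\zeta)$. So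
$$D(\tau)=\partial_qR_1+\partial_tR_2,\qquad R_1=k-\tfrac12\det(\zeta_t,\zeta),\qquad R_2=p-\tfrac12\det(\zeta,\zeta_q).$$

**Step 4: cancelling $R_1$ and $R_2$.** We need $R_i$ as a difference of squares of smooth compactly supported functions. Choose $\hat\chi\in C_c^\infty((0,1]\times J,[0,1])$ equal to $1$ near $\operatorname{supp}R_1\cup\operatorname{supp}R_2$, and $C>\max(\sup|R_1|,\sup|R_2|)$. Put
$$r_0=\sqrt{2C}\,\hat\chi,\qquad r_i=\sqrt{2(C\hat\chi^2-R_i)}\quad(i=1,2).$$
Near $\operatorname{supp}R_i$ we have $\hat\chi=1$ and the radicand is positive; off $\operatorname{supp}R_i$ we have $r_i=r_0$. So each $r_i$ is smooth with compact support in $(0,1]\times J$. Now add four waves successively, each time with $\lambda$ so large, depending on the triple already obtained, that the triple changes by less than $\delta/4$: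

1. the $t$-wave with $r_1$, $s=1$: $D$ changes by $\partial_q(C\hat\chi^2-R_1)$;
2. the $t$-wave with $r_0$, $s=-1$: $D$ changes by $-\partial_q(C\hat\chi^2)$;
3. the $q$-wave with $r_2$, $s=-1$: $D$ changes by $\partial_t(C\hat\chi^2-R_2)$;
4. the $q$-wave with $r_0$, $s=1$: $D$ changes by $-\partial_t(C\hat\chi^2)$.

The total change of $D$ is $-\partial_qR_1-\partial_tR_2=-D(\tau)$. $\square$

## Realizing a defect-free pair with $C^0$ control

The triples of Lemma 5 have huge derivatives. We need Hamiltonian isotopies that realize them and whose displacement is bounded by $|\tau|$ alone.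

**Definition (good elements).** Let $O_\nu=\{|p|<\nu,|z|<\nu\}\subset\mathbb R^4$. An element $\Phi\in\mathcal G$ is good if for some $\nu=\nu(\Phi)>0$ one has $q(\varphi_t(w))=q(w)$ for all $t\in[0,1]$ and $w\in O_\nu$. We fix such a $\nu(\Phi)$ for each good $\Phi$, with $\nu(\mathrm{id})=1$.

For instance, if $F_\Phi$ does not depend on $p$ for $|p|<1$, then $\dot q=F_p=0$ there. By uniform continuity $\Phi$ is good as soon as $\sup|p(\varphi_t\gamma(q))|<1$, since then, for small $\nu$, trajectories from $O_\nu$ stay in $\{|p|<1\}$.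

If $\Phi$ is good and $K\in C_c^\infty((0,1]\times J)$, then $\Phi\cdot(\gamma,K)$ is a graph pair. Indeed $\varphi_t\gamma(q)$ has first coordinate $q$; and for $t$ near $0$, or $q$ outside a compact subset of $J$, we have $\varphi_t\gamma(q)=\gamma(q)$ and $F_t(\varphi_t\gamma(q))=0$.

**Lemma 6 (realization).** Let $0<\varepsilon<1/4$, $\tau=(p,\zeta,k)\in\mathcal A$, $D(\tau)=0$, $|\tau|<\varepsilon$. There is a good $\Theta=(\theta_t)\in\mathcal G$ with $\Theta\cdot(\gamma,0)=(c_\tau,k)$ and
$$\sup|F_\Theta|\le2\varepsilon,\qquad \sup_{t,w}|\theta_t(w)-w|\le12\sqrt\varepsilon,\qquad \operatorname{supp}F_{\Theta,t}\subset Q_\varepsilon:=\{q\in J,\ |p|\le\sqrt\varepsilon,\ |z|\le2\varepsilon\}. \tag{13}$$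

*Proof.* **Step 1: the Hamiltonian.** We take the affine function of $z$ with the right value and $z$-derivative on the curve, and cut it off. Let $\beta:[0,\infty)\to[0,1]$ be smooth, $\beta=1$ on $[0,\frac12]$, $\beta=0$ on $[1,\infty)$. Let $\chi:\mathbb R\to[0,1]$ be smooth, $\chi=1$ on $[-\frac12,\frac12]$, supported in $[-1,1]$, $|\chi'|\le4$. Choose $0<\mu\le\varepsilon$ with $\mu\sup|\partial_t\zeta|\le\varepsilon$ and put
$$f_t(q,z)=\big[k_t(q)+\det(\partial_t\zeta_t(q),z-\zeta_t(q))\big]\,\beta\big(|z-\zeta_t(q)|/\mu\big),\qquad F_t(q,p,z)=\chi(p/\sqrt\varepsilon)\,f_t(q,z).$$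
$F$ is smooth since $\beta$ is constant near $0$, and $|F|\le|f|\le\varepsilon+\mu\sup|\partial_t\zeta|\le2\varepsilon$. Also $f_t(q,\cdot)=0$ for $(t,q)\notin\operatorname{supp}\tau$. On the support of $F$ we have $|z|\le|\zeta|+\mu\le2\varepsilon$ and $|p|\le\sqrt\varepsilon$. So $F$ has compact support in $(0,1]\times J\times\mathbb R\times\mathbb C$, inside $Q_\varepsilon$ for each $t$. Let $\Theta$ be generated by $F$.

**Step 2: the curve $\gamma$ goes where it should.** We check that $t\mapsto(q,p_t(q),\zeta_t(q))$ is an integral curve. It starts at $\gamma(q)$. Since $\varepsilon<\frac14$, we have $|p_t|<\varepsilon<\frac12\sqrt\varepsilon$, so $\chi(p/\sqrt\varepsilon)=1$ near the curve and $\dot q=F_p=0$. Near $z=\zeta_t(q)$ we have $F=k+\det(\partial_t\zeta,z-\zeta)$. Since $\det(\alpha,z)=\alpha_1z_2-\alpha_2z_1$, this gives $\dot z=\partial_t\zeta$. At $z=\zeta$,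
$$F_q=\partial_qk-\det(\partial_t\zeta,\partial_q\zeta)=-\partial_tp$$
because $D(\tau)=0$; so $\dot p=-F_q=\partial_tp$. Finally $F_t(c_\tau(t,q))=k_t(q)$. Thus $\Theta\cdot(\gamma,0)=(c_\tau,k)$.

**Step 3: displacement, without using derivatives of $f$.** $X_{F_t}$ vanishes off $\{|p|\le\sqrt\varepsilon,|z|\le2\varepsilon\}$ for all $t$, so non-stationary trajectories stay in this set. Hence $p$ varies by at most $2\sqrt\varepsilon$ and $z$ by at most $4\varepsilon\le2\sqrt\varepsilon$. The coordinate $q$ is not confined by a small support, but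
$$|\dot q|=|\chi'(p/\sqrt\varepsilon)f|/\sqrt\varepsilon\le4\cdot2\varepsilon/\sqrt\varepsilon=8\sqrt\varepsilon .$$
In total the displacement is at most $12\sqrt\varepsilon$.

**Step 4: goodness.** We have $\sup|p(\theta_t\gamma(q))|=\sup|p_t(q)|<\varepsilon<\frac12\sqrt\varepsilon$. By uniform continuity there is $\nu>0$ with $\theta_t(O_\nu)\subset\{|p|<\frac12\sqrt\varepsilon\}$ for all $t$. There $F_p=0$, so $q$ is constant along trajectories that start in $O_\nu$. $\square$

The different widths in $p$ and $z$ matter. With a cut-off $\chi(p/\eta)$ the argument of Step 3 bounds the change of $p$ by $2\eta$ and $|\dot q|$ by $8\varepsilon/\eta$. With $\eta=\varepsilon$ the second bound is $8$ and says nothing; $\eta=\sqrt\varepsilon$ makes both bounds of order $\sqrt\varepsilon$.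

## Shrinking spirals: a discontinuous limit, and a correction that gains nothing

A natural attempt now is to realize the spirals (11) and let $\lambda\to\infty$. Let $K=r^2/2$ with $r\not\equiv0$ and $\sup K<\varepsilon<\frac14$. For $\lambda$ large, $|\tau_\lambda|<\varepsilon$, and the proof of Lemma 6, with this fixed $\varepsilon$, gives $\Theta_\lambda$ with Hamiltonian $F_\lambda$. By (4),
$$\hat h_{\Theta_\lambda}(b,\gamma(q))=\big(\mathrm{Fl}^{K_t(q)}(b),\,q,\,0,\,\lambda^{-1/2}r_t(q)e^{-i\lambda t}\big),\qquad t=T(b),$$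
which converges uniformly to $(f(b,q),0,0)$. So smooth Hamiltonian diffeomorphisms, restricted to $B\times\mathbb R$, do approximate $f$.

But they do not converge to a homeomorphism of $M$. Since $|\partial_t\zeta|=\lambda^{-1/2}|\partial_tr-i\lambda r|\ge\lambda^{1/2}|r|$, the condition $\mu\sup|\partial_t\zeta|\le\varepsilon$ forces $\mu=\mu_\lambda\to0$. So $F_\lambda$ vanishes where $|z|>\lambda^{-1/2}\sup|r|+\mu_\lambda$, and $\hat h_{\Theta_\lambda}$ is the identity there. The pointwise limit is the identity where $z\ne0$ and is $f$ on $B\times\mathbb R$. If $f\ne\mathrm{id}$, this limit is discontinuous at some point of $B\times\mathbb R$, so no subsequence converges uniformly.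

A second attempt is to stop at one large $\lambda$ and correct. Put $\Phi_1=\Theta_\lambda$. The pair $\Phi_1\cdot(\gamma,0)$ is within $\lambda^{-1/2}\sup|r|$ of $(\gamma,K)$. To replace $\Phi_1$ by $\Phi_1\Theta$ with $\Theta$ small, and come closer to $(\gamma,K)$, we need $\Theta\cdot(\gamma,0)\approx\Phi_1^{-1}\cdot(\gamma,K)$. So we need $\Phi_1^{-1}\cdot(\gamma,K)$ to be close to $(\gamma,0)$. By (1) and (2), its second component is $K_t(q)-F_{\lambda,t}(\gamma(q))$. At $p=0$, $z=0$,
$$F_{\lambda,t}(\gamma(q))=\big[K-\det(\partial_t\zeta,\zeta)\big]\,\beta(|\zeta|/\mu),\qquad \det(\partial_t\zeta,\zeta)=\lambda^{-1}\operatorname{Im}\big((\partial_tr+i\lambda r)r\big)=r^2=2K .$$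
Hence the second component is $K\,(1+\beta(|\zeta|/\mu))\ge K$. However large $\lambda$ is, the pulled-back error is no smaller than the error $K$ we started with.

This shows the circle in the one-sided scheme. Being close to the target helps only if "close" is measured against the modulus of continuity of $\varphi_1^{-1}$ and $F_1$, and these get worse as we ask $\Phi_1$ to come closer. The tolerance for $\Phi_1$ must be set before $\Phi_1$ exists, but the required closeness is known only afterwards.

The way out is to let the target move too. We build $\Phi_j\cdot(\gamma,0)$ and $\Psi_j\cdot(\gamma,K)$ and improve them in turn. When $\Phi_{j+1}$ is constructed, the required closeness is dictated by $\Psi_j$, which is already known; when $\Psi_{j+1}$ is constructed, it is dictated by $\Phi_{j+1}$, which is then known. The limits satisfy (7), which is all we need.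

## Correcting both sides alternately

**Lemma 7 (one step).** Let $\Phi\in\mathcal G$ be good, $0<\varepsilon<1/4$, $\varepsilon\le\nu(\Phi)$. There is $d=d(\Phi,\varepsilon)>0$ such that for every graph pair $(c,k)$ with $\|(c,k)-\Phi\cdot(\gamma,0)\|<d$ and every $\delta>0$ there is $\Theta\in\mathcal G$ satisfying the three bounds (13), with $\Phi\Theta$ good and $\|\Phi\Theta\cdot(\gamma,0)-(c,k)\|<\delta$. For $\Phi=\mathrm{id}$ one may take $d=\varepsilon$. The same holds, with the same $d$, with $(\gamma,K)$ in place of $(\gamma,0)$ throughout, for any $K\in C_c^\infty((0,1]\times J)$.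

*Proof.* **Step 1: pull the target back by $\Phi$ and see that it is a small triple.** Put $\nu=\nu(\Phi)$ and
$$w_t(q)=\varphi_t^{-1}(c_t(q)),\qquad k'_t(q)=k_t(q)-F_{\Phi,t}(c_t(q)),$$
so $\Phi^{-1}\cdot(c,k)=(w,k')$. By uniform continuity of $\varphi_t^{-1}$ and $F_{\Phi,t}$, if $d$ is small enough,
$$|w_t(q)-\gamma(q)|=|\varphi_t^{-1}(c_t(q))-\varphi_t^{-1}(\varphi_t\gamma(q))|\le\varepsilon/2,$$
$$|k'|\le|k-F_{\Phi,t}(\varphi_t\gamma)|+|F_{\Phi,t}(\varphi_t\gamma)-F_{\Phi,t}(c)|\le\varepsilon/2 .$$
So $w_t(q)\in O_\nu$, and by goodness $q(w_t(q))=q(\varphi_t(w_t(q)))=q(c_t(q))=q$. For $t$ near $0$, or $q$ outside a compact subset of $J$, we have $c=\gamma$ and $k=0$; there $\varphi_t^{-1}$ fixes $\gamma(q)$ and $F_{\Phi,t}(\gamma(q))=0$, so $w=\gamma$ and $k'=0$. Hence $(w,k')=(c_{\tau'},k')$ with $\tau'\in\mathcal A$ and $|\tau'|<\varepsilon$. For $\Phi=\mathrm{id}$ we have $(w,k')=(c,k)$, and $d=\varepsilon$ gives $|\tau'|<\varepsilon$.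

**Step 2: remove the defect and realize.** By Lemma 5 choose $\tilde\tau=(\tilde p,\tilde\zeta,\tilde k)$ with $D(\tilde\tau)=0$ and $|\tilde\tau|<\varepsilon$, as close to $\tau'$ as we like. By Lemma 6 choose $\Theta$ with $\Theta\cdot(\gamma,0)=(c_{\tilde\tau},\tilde k)$ and the bounds (13). Then $\Phi\Theta\cdot(\gamma,0)=\Phi\cdot(c_{\tilde\tau},\tilde k)$. By uniform continuity of $\varphi_t$ and $F_{\Phi,t}$ this is $\delta$-close to $\Phi\cdot(c_{\tau'},k')=(c,k)$, if $\tilde\tau$ is close enough to $\tau'$.

**Step 3: $\Phi\Theta$ is good.** We have $\theta_t\gamma(q)=(q,\tilde p,\tilde\zeta)$ with $\sup|\tilde p|,\sup|\tilde\zeta|<\varepsilon\le\nu$. By uniform continuity some $\nu''\le\nu(\Theta)$ satisfies $\theta_t(O_{\nu''})\subset O_\nu$ for all $t$. For $w\in O_{\nu''}$ we get $q(\varphi_t\theta_tw)=q(\theta_tw)=q(w)$.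

**Step 4: the version with $K$.** Since $\Phi\cdot(\gamma,K)=\Phi\cdot(\gamma,0)+(0,K)$, and likewise for $\Phi\Theta$, apply what was proved to the graph pair $(c,k-K)$. $\square$

**Proposition 8.** Let $0<\varepsilon_0<1/4$ and $K\in C_c^\infty((0,1]\times J)$ with $\sup|K|<\varepsilon_0$. There are $\Phi_j=(\varphi_{j,t}),\Psi_j=(\psi_{j,t})\in\mathcal G$, whose Hamiltonians $F_j,G_j$ are supported in $Q_{\varepsilon_0}$ for each $t$, such that $\varphi_j,\varphi_j^{-1},F_j,\psi_j,\psi_j^{-1},G_j$ converge uniformly on $[0,1]\times\mathbb R^4$, the limits $\varphi_t,\psi_t$ are homeomorphisms (inverse to the limits of $\varphi_{j,t}^{-1},\psi_{j,t}^{-1}$), and the limits $(\varphi,F)$, $(\psi,G)$ satisfy (7) for all $t,q$.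

*Proof.* **Step 1: the induction.** Start with $\Phi_0=\Psi_0=\mathrm{id}$. Then $\|\Psi_0\cdot(\gamma,K)-\Phi_0\cdot(\gamma,0)\|=\sup|K|<\varepsilon_0=d(\mathrm{id},\varepsilon_0)$, and $\varepsilon_0\le\nu(\mathrm{id})=1$. Suppose that $\Phi_j,\Psi_j$ are good, that $\varepsilon_j\le\min(\varepsilon_0,\nu(\Phi_j))$ is chosen, and that
$$\|\Psi_j\cdot(\gamma,K)-\Phi_j\cdot(\gamma,0)\|<d(\Phi_j,\varepsilon_j).$$

First we move $\Phi$. Choose $0<\varepsilon'_j\le\min(\varepsilon_0,\nu(\Psi_j))$ with $12\sqrt{\varepsilon'_j}\le2^{-j}$, $2\varepsilon'_j\le2^{-j}$, and $|\psi_{j,t}(w)-\psi_{j,t}(w')|\le2^{-j}$ whenever $|w-w'|\le12\sqrt{\varepsilon_j'}$. Apply Lemma 7 to $\Phi_j,\varepsilon_j$ and the graph pair $\Psi_j\cdot(\gamma,K)$: there is a good $\Phi_{j+1}=\Phi_j\Theta_j$, with $\Theta_j$ bounded as in (13) with $\varepsilon=\varepsilon_j$, and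
$$\|\Phi_{j+1}\cdot(\gamma,0)-\Psi_j\cdot(\gamma,K)\|<\min\big(2^{-j},d(\Psi_j,\varepsilon'_j)\big).$$

Then we move $\Psi$. Choose $0<\varepsilon_{j+1}\le\min(\varepsilon_0,\nu(\Phi_{j+1}))$ with $12\sqrt{\varepsilon_{j+1}}\le2^{-j-1}$, $2\varepsilon_{j+1}\le2^{-j-1}$, and $|\varphi_{j+1,t}(w)-\varphi_{j+1,t}(w')|\le2^{-j-1}$ whenever $|w-w'|\le12\sqrt{\varepsilon_{j+1}}$. Apply the version of Lemma 7 with $K$ to $\Psi_j,\varepsilon'_j$ and the graph pair $\Phi_{j+1}\cdot(\gamma,0)$: there is a good $\Psi_{j+1}=\Psi_j\Theta'_j$, with $\Theta'_j$ bounded as in (13) with $\varepsilon=\varepsilon_j'$, and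
$$\|\Psi_{j+1}\cdot(\gamma,K)-\Phi_{j+1}\cdot(\gamma,0)\|<\min\big(2^{-j},d(\Phi_{j+1},\varepsilon_{j+1})\big).$$
This is the induction hypothesis for $j+1$.

**Step 2: supports.** If $F_j$ is supported in $Q_{\varepsilon_0}$ for each $t$, then $\varphi_{j,t}$ preserves $Q_{\varepsilon_0}$. Since $Q_{\varepsilon_j}\subset Q_{\varepsilon_0}$, the function $F_{j+1}=F_j+F_{\Theta_j}\circ\varphi_j^{-1}$ is supported in $Q_{\varepsilon_0}$. The same holds for $G_j$.

**Step 3: all sequences are uniformly Cauchy.** Write $\theta_j$ for the isotopy $\Theta_j$. For $j\ge1$,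
$$|\varphi_{j+1}-\varphi_j|=|\varphi_j\theta_j-\varphi_j|\le2^{-j},$$
$$|\varphi_{j+1}^{-1}-\varphi_j^{-1}|=|(\theta_j^{-1}-\mathrm{id})\circ\varphi_j^{-1}|\le12\sqrt{\varepsilon_j}\le2^{-j},$$
$$|F_{j+1}-F_j|=|F_{\Theta_j}\circ\varphi_j^{-1}|\le2\varepsilon_j\le2^{-j}.$$
The same holds for $\Psi_j$ with $\varepsilon'_j$. So all sequences converge uniformly on $[0,1]\times\mathbb R^4$, to limits continuous in $(t,w)$. Outside the compact set $\overline{Q_{\varepsilon_0}}$ the limit maps are the identity and the limit functions vanish, so all limits are uniformly continuous.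

**Step 4: the limits.** If $u_j\to u$ and $v_j\to v$ uniformly and $u$ is uniformly continuous, then $u_j\circ v_j\to u\circ v$ uniformly, since $|u_jv_j-uv|\le|u_jv_j-uv_j|+|uv_j-uv|$. Applied to $\varphi_j\varphi_j^{-1}=\varphi_j^{-1}\varphi_j=\mathrm{id}$ and to $\psi_j$, this shows that the limit maps are homeomorphisms as stated. Applied to $F_j\circ\varphi_j$ and $G_j\circ\psi_j$, it shows that $\Phi_j\cdot(\gamma,0)\to(\varphi\gamma,F(\varphi\gamma))$ and $\Psi_j\cdot(\gamma,K)\to(\psi\gamma,K+G(\psi\gamma))$. Since $\|\Psi_j\cdot(\gamma,K)-\Phi_j\cdot(\gamma,0)\|\to0$, the two limits agree, which is (7). $\square$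

## Proof of Theorem 1

**Step 1: the homeomorphism.** Take $\varepsilon_0,K$ as in Proposition 8 and any $T\in C_c^\infty(B,[0,1])$. Let $\Phi_\infty=(\varphi,F)$ and $\Psi_\infty=(\psi,G)$ be the limits; they are continuous pairs. Put
$$h=\hat h_{\Psi_\infty}^{-1}\circ\hat h_{\Phi_\infty},\qquad h_j=\hat h_{\Psi_j}^{-1}\circ\hat h_{\Phi_j}.$$
By Lemma 4(i), $h$ is a homeomorphism. By Lemma 4(ii), each $h_j$ is a Hamiltonian diffeomorphism supported in the fixed compact set $\operatorname{supp}T\times\overline{Q_{\varepsilon_0}}$. By Lemma 4(iii), $\hat h_{\Phi_j}\to\hat h_{\Phi_\infty}$ and $\hat h_{\Psi_j}^{-1}\to\hat h_{\Psi_\infty}^{-1}$ uniformly. The limits are continuous and equal to the identity outside that compact set, hence uniformly continuous, and so $h_j\to h$ uniformly. In particular $h$ is supported in $\operatorname{supp}T\times\overline{Q_{\varepsilon_0}}$.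

**Step 2: the restriction.** By (7) and (8), $h(b,\gamma(q))=(f(b,q),0,0)$ with $f$ as in (5). So $h$ preserves $B\times\mathbb R$ and restricts to it as the smooth diffeomorphism $f$, which is the identity outside $\operatorname{supp}T\times J$.

**Step 3: a choice with $f^*\sigma\ne\sigma$.** Since $\dim B\ge2$, we may take $T(b)=\frac12(1+b_1)\chi_2(b)$ with a cut-off $\chi_2:B\to[0,1]$ compactly supported in $\{|b|<1\}$ and equal to $1$ near $0$. Then $T$ has values in $[0,1]$, $T(0)=\frac12$ and $dT(0)=\frac12db_1\neq0$. Take $K_t(q)=c\,a(t)(q-q_0)\chi_3(q)$ with $q_0\in J$, $\chi_3\in C_c^\infty(J)$ equal to $1$ near $q_0$, $a$ smooth on $[0,1]$ with $a=1$ near $\frac12$ and $a=0$ near $0$, and $c>0$ so small that $\sup|K|<\varepsilon_0$. Then $\partial_qK_{1/2}(q_0)=c$, and by (6)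
$$f^*\sigma=\sigma+c\,dq\wedge dT\ne\sigma\quad\text{at }(0,q_0).$$

**Step 4: the disc.** Let $N$ be a closed ball of $B\times\mathbb R$ containing $\operatorname{supp}T\times\bar J$ in its interior. Then $h(N)=f(N)=N$, $h_{|N}=f_{|N}$ is smooth, and $h^*\omega_{|N}\ne\omega_{|N}$. This proves Theorem 1, and (b) holds for every $n\ge3$. $\blacksquare$

## Darboux charts adapted to a corank-one submanifold

For Theorem 2 we first bring $N$ locally into the position of $B\times\mathbb R$. Two textbook facts are used. The Carathéodory–Jacobi–Lie theorem says that a function with nonzero differential at a point is, near that point, one coordinate of a Darboux chart. The symplectic neighbourhood theorem says that a neighbourhood of a symplectic submanifold is determined by the submanifold and its symplectic normal bundle.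

**Lemma 9 (normal form).** In the situation of Theorem 2, every $x\in N$ has a Darboux chart $V\subset U$ with coordinates $(b,q,p,z)\in\mathbb R^{2n-4}\times\mathbb R\times\mathbb R\times\mathbb C$ centred at $x$, $\omega=\omega_B+\Omega$, and $N\cap V=\{p=0,z=0\}$.

*Proof.* Let $L=\ker\omega_{|N}$, a line field. Choose near $x$ a vector field $v$ along $N$ with $\omega(v,L)\ne0$. Since $\omega(TN,L)=0$, $v\notin TN$. Thickening $N$ along $v$ gives, near $x$, a submanifold $N^+\supset N$ of dimension $2n-2$ with tangent space $TN\oplus\mathbb Rv$ along $N$.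

$N^+$ is symplectic near $x$. Indeed, let $a+sv$ with $a\in TN$ lie in the kernel of $\omega$ on $TN\oplus\mathbb Rv$. Pairing with $L$ gives $s=0$. Then $a$ is in the kernel of $\omega_{|N}$, so $a\in L$, and pairing with $v$ gives $a=0$. Nondegeneracy is an open condition.

Let $p$ be a defining function of the hypersurface $N\subset N^+$ near $x$. By the Carathéodory–Jacobi–Lie theorem it can be completed to Darboux coordinates $(b,q,p)$ of $N^+$ near $x$, with form $\omega_B+dq\wedge dp$, and after a translation of $b,q$ they are centred at $x$. The symplectic normal bundle of $N^+$ has rank $2$ and is trivial near $x$, so the symplectic neighbourhood theorem gives the coordinate $z$, with $N^+=\{z=0\}$. Since $N$ is embedded, a small enough $V$ meets $N$ only in the piece used here, so $N\cap V=\{p=0,z=0\}$. $\square$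

## Proof of Theorem 2

Let $\mathcal E$ be the set of compactly supported diffeomorphisms of $N$ that extend to some $h$ as in Theorem 2. We show that $\mathcal E$ contains maps along $q$-lines, then along sheared lines, then all diffeomorphisms coming from isotopies in small cubes, then all $f$ in the theorem.

**Step 1: $\mathcal E$ is a group.** This lets us build $f$ from pieces. Fix a distance on $M$ from a Riemannian metric. Let $h_j\to h$ and $h'_j\to h'$ be approximations as in the theorem. Then $h_jh'_j\to hh'$ uniformly, since $h$ is uniformly continuous, being the identity off a compact set. For inverses, put $x=h_j^{-1}(y)$. Then $h_j^{-1}(y)=h^{-1}(h(x))$ and $h^{-1}(y)=h^{-1}(h_j(x))$, and these are close by uniform continuity of $h^{-1}$. So $h_j^{-1}\to h^{-1}$ uniformly. Products and inverses of compactly supported Hamiltonian diffeomorphisms are again such, with supports in a common compact subset of $U$.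

In Steps 2 to 4 fix a chart as in Lemma 9 that contains the closed box $\{|b|,|q|,|p|,|z|\le\rho\}$. Write points of $N\cap V$ as $(b,q)$.

**Step 2: maps along $q$-lines, by smooth Hamiltonians.** Let $g(b,q)=(b,Q(b,q))$ be a diffeomorphism with compact support in $\{|b|<\rho,|q|<\rho\}$ and $\partial_qQ>0$. It is the time-one map of the isotopy $(b,(1-s)q+sQ(b,q))$. These maps are diffeomorphisms, since they are increasing with positive derivative on each $q$-line and the identity off a compact set. The isotopy is generated by vector fields $v_s(b,q)\partial_q$ compactly supported in $\{|b|<\rho,|q|<\rho\}$. Let $\chi_1$ be a cut-off equal to $1$ near $0$ and supported near $0$. The Hamiltonian $p\,v_s(b,q)\chi_1(p)\chi_1(|z|)$ has, at points of $\{p=0,z=0\}$, the $p$-derivative $v_s$, and its derivatives in all other directions vanish there. So its Hamiltonian field there is $v_s\partial_q$; its flow preserves $N$ and restricts to the isotopy. Hence $g\in\mathcal E$.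

**Step 3: maps along sheared lines, by conjugation with the maps of Theorem 1.** Take $J=(-\rho,\rho)$ and $\varepsilon_0<1/4$ with $\sqrt{\varepsilon_0}<\rho$, $2\varepsilon_0<\rho$. Let $e\in\mathbb R^{2n-4}$ be of small norm and let $\ell$ be the linear function with $X_\ell=e$; smallness of $e$ ensures $|\ell|\le\frac12$ on $\{|b|\le\rho\}$. Put $T=(\frac12+\ell)\chi_2$ with $\chi_2:B\to[0,1]$ a cut-off compactly supported in $\{|b|<\rho\}$ and equal to $1$ near $0$; it has values in $[0,1]$. Put $K_t(q)=c\,a(t)\,q\,\chi_3(q)$ with $a$ smooth, $a=1$ near $\frac12$, $a=0$ near $0$, $\chi_3\in C_c^\infty(J)$ equal to $1$ near $0$, and $c>0$ so small that $\sup|K|<\varepsilon_0$.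

The $h$ from the proof of Theorem 1 and its approximations $h_j$ are supported in $\operatorname{supp}T\times\overline{Q_{\varepsilon_0}}$, a compact subset of the chart. So they extend by the identity to $M$, and $h$ preserves $N$. Hence $f\in\mathcal E$ for $f$ as in (5). For $(b,q)$ in a small open neighbourhood $V_e\subset\{|b|<\rho,|q|<\rho\}$ of $(0,0)$ we have $K_{T(b)}(q)=cq$ and $\mathrm{Fl}^{cq}(b)=b+cqe$, so $f=A_e$ on $V_e$, where $A_e(b,q)=(b+cqe,q)$. The linear map $A_e$ takes $q$-lines to lines parallel to $(ce,1)$.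

Now let $g'$ be a diffeomorphism with compact support in $A_e(V_e)$ that preserves every line parallel to $(ce,1)$ and is increasing on it. Put $g=A_e^{-1}g'A_e$. It is supported in $V_e$ and preserves $q$-lines, so $g(b,q)=(b,Q(b,q))$; since $\partial_qQ=\det Dg\neq0$ and $Q$ is increasing in $q$, $\partial_qQ>0$. So $g\in\mathcal E$ by Step 2. Moreover $fgf^{-1}=g'$. For $y\in A_e(V_e)$ we have $f^{-1}(y)=A_e^{-1}y\in V_e$, then $g$ stays in $V_e$, and $f=A_e$ there. For other $y$, $f^{-1}(y)\notin V_e$ is fixed by $g$, and $g'(y)=y$. So $g'\in\mathcal E$.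

**Step 4: isotopies in small cubes, by splitting into one-coordinate maps.** Let $m=2n-4$, and take a basis $e_1,\dots,e_m$ of $\mathbb R^{2n-4}$ of small vectors, with constants $c_i$ as in Step 3. The vectors $d_0=(0,1)$ and $d_i=(c_ie_i,1)$ form a basis of $\mathbb R^{2n-3}$, since $d_i-d_0=(c_ie_i,0)$. In the linear coordinates $(s_0,\dots,s_m)$ of this basis let $O'$ be an open cube centred at $0$ and contained in $\{|b|<\rho,|q|<\rho\}\cap\bigcap_iA_{e_i}(V_{e_i})$, where $A_{e_i}$ is formed with $c_i$.

Let $g=(g^0,\dots,g^m)$ be a diffeomorphism compactly supported in $O'$ with $\mathrm{Lip}(g-\mathrm{id})<1$ in these coordinates. Put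
$$G_j(s)=(g^0(s),\dots,g^j(s),s_{j+1},\dots,s_m),\qquad G_{-1}=\mathrm{id},\quad G_m=g .$$
Since $\mathrm{Lip}(G_j-\mathrm{id})\le\mathrm{Lip}(g-\mathrm{id})<1$, each $G_j$ is a bijection with invertible differential, hence a diffeomorphism, and it is the identity off $\operatorname{supp}g$. The maps $G_j$ and $G_{j-1}$ differ only in the $j$-th component, so $g_j=G_jG_{j-1}^{-1}$ changes only $s_j$. It is compactly supported in $O'$. It is increasing on $s_j$-lines, being a diffeomorphism of each such line that is the identity near infinity. The $s_0$-lines are the $q$-lines, and the $s_i$-lines are parallel to $(c_ie_i,1)$. So $g_0\in\mathcal E$ by Step 2 (where $\partial_qQ>0$ follows as in Step 3) and $g_1,\dots,g_m\in\mathcal E$ by Step 3. Hence $g=g_m\cdots g_0\in\mathcal E$.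

If $(u_s)$ is a smooth isotopy from $\mathrm{id}$ compactly supported in $O'$, then $u_{s'}u_s^{-1}-\mathrm{id}$ has Lipschitz constant less than $1$ for $|s'-s|$ small. So $u_1$ is a product of elements of $\mathcal E$. Every diffeomorphism isotopic to $\mathrm{id}$ by an isotopy compactly supported in $O'$ lies in $\mathcal E$.

**Step 5: from cubes to $N$.** Let $f_s$ be a smooth isotopy from $\mathrm{id}$ to $f$ supported in a compact $C\subset N$. Cover $C$ by finitely many cubes $O'_1,\dots,O'_r$ as in Step 4, and take $\lambda_i\in C_c^\infty(O'_i,[0,1])$ with $\sum\lambda_i\le1$ and $\sum\lambda_i=1$ on $C$. Cut $[0,1]$ into short intervals. On the interval from $s_0$ to $s_1$ consider $s\mapsto f_{s_0+s(s_1-s_0)}f_{s_0}^{-1}$, $s\in[0,1]$. It is supported in $C$; its $s$-derivative and the deviation of its $x$-derivative from the identity are of order $s_1-s_0$. The map $f$ is the product of the end maps of these pieces, and $\mathcal E$ is a group. So we may assume that the isotopy $(f_s)$ itself is as $C^1$-small as we like in $(s,x)$ jointly,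 with $C$, the cubes and the $\lambda_i$ fixed beforehand.

For $\lambda\in C_c^\infty(N,[0,1])$ put $P_\lambda(x)=f_{\lambda(x)}(x)$. Let $\lambda$ run through the compact family $\lambda_1+\dots+\lambda_{i-1}+\sigma\lambda_i$, $\sigma\in[0,1]$, $1\le i\le r$. Then $P_\lambda$ is the identity off $C$, and it is $C^1$-close to $\mathrm{id}$, because in charts $DP_\lambda=D_xf_s+\partial_sf_s\otimes d\lambda$ at $s=\lambda(x)$ and $d\lambda$ is bounded over the family.

Such a $P_\lambda$ is a diffeomorphism, for the following reasons. Its differential is invertible everywhere. *Injectivity:* suppose $P_\lambda(x)=P_\lambda(y)$. If both points are off $C$, then $x=y$. Otherwise one of them is in $C$, and by $C^0$-closeness $x$ and $y$ are so close that they lie in one of finitely many coordinate balls covering $C$, each inside a larger coordinate ball containing the images. On the smaller ball, which is convex, $P_\lambda-\mathrm{id}$ has Lipschitz constant at most $\frac12$, so $|x-y|=|(P_\lambda-\mathrm{id})(x)-(P_\lambda-\mathrm{id})(y)|\le\frac12|x-y|$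 and $x=y$. *Surjectivity:* the image is open. It is closed: if $P_\lambda(x_j)\to y$, then either infinitely many $x_j$ lie in the compact $C$ and a subsequence converges, or eventually $x_j=P_\lambda(x_j)\to y$; in both cases $y$ is in the image. And $P_\lambda$ maps each component of $N$ to itself, since $s\mapsto f_{s\lambda(x)}(x)$ joins $x$ to $P_\lambda(x)$.

Put $\mu_i=\lambda_1+\dots+\lambda_i$, $\mu_0=0$. The isotopy
$$\sigma\mapsto P_{\mu_{i-1}+\sigma\lambda_i}\,P_{\mu_{i-1}}^{-1},\qquad\sigma\in[0,1],$$
starts at $\mathrm{id}$. It is supported in $P_{\mu_{i-1}}(\operatorname{supp}\lambda_i)$, because at points $x\notin\operatorname{supp}\lambda_i$ the two maps $P$ agree. If the smallness is sufficient, this is a compact subset of $O'_i$. So $P_{\mu_i}P_{\mu_{i-1}}^{-1}\in\mathcal E$ by Step 4. Now $P_{\mu_0}=f_0=\mathrm{id}$, and $P_{\mu_r}=f_1=f$: on $C$ because $\mu_r=1$ there, and off $C$ because all maps are the identity. Multiplying over $i=1,\dots,r$ gives $f\in\mathcal E$. $\blacksquare$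

## Every corank-one disc

*Proof of Corollary 3.* Let $N$ be a pre-symplectic closed disc with $\dim N=2n-3$ and corank $1$, $n\ge3$. The interior of $N$ is an embedded submanifold without boundary, and $U=M\setminus\partial N$ is a neighbourhood of it. Take a chart as in Lemma 9 at an interior point and let $f$ be the map (5) with $T,K$ as in Step 3 of the proof of Theorem 2, with $e\neq0$. It is compactly supported in the interior of $N$, and it is isotopic to $\mathrm{id}$ through the maps obtained by replacing $K$ with $sK$, $s\in[0,1]$. By (6), at the centre of the chart $f^*\omega_{|N}-\omega_{|N}=c\,dq\wedge d\ell\ne0$.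

Theorem 2 gives a homeomorphism $h$ of $M$, compactly supported in $U$, that preserves the interior of $N$, extends $f$, and is a uniform limit of Hamiltonian diffeomorphisms. Since $h=\mathrm{id}$ on $\partial N$, we get $h(N)=N$. Since $f$ is the identity near $\partial N$, $h_{|N}$ is smooth, and $h^*\omega_{|N}\ne\omega_{|N}$.

For the last statement, recall that $\dim^\omega N$ is even and at most $2n$. The known result covers $\dim^\omega N\le2n-4$ (negative), $\dim^\omega N=2n$ (positive), and $\dim^\omega N=2n-2$ with corank $0$ (positive) or corank at least $2$ (negative). Corank $1$ with $\dim^\omega N=2n-2$ is negative by what was just proved. $\blacksquare$
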